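# Critical points of quasiconformal harmonic maps of the ball

## 1. Quasiconformal, harmonic and bi-Lipschitz maps; harmonic homogeneous maps

Throughout, $B^n$ is the unit ball of $\mathbb R^n$ and $S^{n-1}$ its boundary. For a matrix $A$, $|A|=\max\{|Ax|:|x|=1\}$ is the operator norm and $\sigma_{\min}(A)=\min\{|Ax|:|x|=1\}$ the smallest singular value. For a map $u=(u_1,\dots,u_n)$, $\nabla u$ is the Jacobian matrix, with rows $\nabla u_i$, and $J_u=\det\nabla u$.

**Definition (quasiconformal).** A homeomorphism $u:B^n\to\Omega$ with $u\in W^{1,n}_{\rm loc}$ is $K$-quasiconformal ($K$-q.c.), $K\ge1$, if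
$$|\nabla u(x)|^n\le K\,J_u(x)\qquad\text{for a.e. }x\in B^n. \tag{1}$$

*Example.* The linear map $\mathrm{diag}(\lambda_1,\dots,\lambda_n)$ with all $\lambda_i>0$ is $K$-q.c. with $K=(\max\lambda_i)^n/\prod\lambda_i$. A second example will be our yardstick: for odd $k\ge3$ let $\rho_k(x)=|x|^{k-1}x$. At $x\neq 0$ it stretches by $k|x|^{k-1}$ in the radial direction and by $|x|^{k-1}$ in the $n-1$ tangential directions. So $|\nabla\rho_k|^n/J_{\rho_k}=k^n/k=k^{n-1}$, and $\rho_k$ is $k^{n-1}$-q.c.

We use (1) through a consequence in linear algebra. If $J_u\ge 0$, then $J_u$ is the product of the singular values, so $J_u\le\sigma_{\min}(\nabla u)|\nabla u|^{n-1}$. Together with (1) this gives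
$$\sigma_{\min}(\nabla u)\ \ge\ |\nabla u|/K. \tag{2}$$
(If $\nabla u=0$ this is trivial.) So for a q.c. map, $\nabla u$ is either zero or invertible.

**Definition (harmonic map).** $u$ is harmonic if every coordinate $u_j$ is a harmonic function.

*Example.* Linear maps are harmonic. The map $\rho_k$ is not. Indeed, in $\mathbb R^p$ we have $\Delta|x|^{2s}=2s(2s+p-2)|x|^{2s-2}$, and the cross term $2\nabla|x|^{2s}\cdot\nabla x_i$ equals $4s|x|^{2s-2}x_i$, so
$$\Delta|x|^{2s}=2s(2s+p-2)|x|^{2s-2},\qquad \Delta(|x|^{2s}x)=2s(2s+p)|x|^{2s-2}x\qquad(x\in\mathbb R^p). \tag{3}$$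
With $p=n$ and $k=2s+1$, $\Delta\rho_k\ne0$ off the origin.

Textbook facts about harmonic functions that we use: they are real-analytic; in the expansion at a point into homogeneous polynomials each part is harmonic; locally uniform limits of harmonic functions are harmonic, with locally uniform convergence of all derivatives; an entire harmonic function of at most linear growth is affine; a harmonic function on a half-space that vanishes continuously on the bounding hyperplane extends harmonically by odd reflection; homogeneous harmonic polynomials of different degrees are orthogonal on the sphere (so one of positive degree has mean zero there and, if nonzero, takes both signs); on $\mathbb R^3$ those of degree $k$ form a space of dimension $2k+1$. If (1) holds for a harmonic $u$, both sides are continuous, so (1), and hence (2), holds at *every* point.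

**Definition (bi-Lipschitz).** $u:B^n\to\Omega$ is bi-Lipschitz if there is $L\ge1$ with $L^{-1}|x-y|\le|u(x)-u(y)|\le L|x-y|$ for all $x,y\in B^n$.

*Example.* Invertible linear maps are. The map $\rho_3$ is not, since $|\rho_3(x)-\rho_3(0)|=|x|^3$ is not bounded below by a multiple of $|x|$.

**Definition (signed distance).** For a bounded domain $\Omega$ with $C^2$ boundary, $d$ denotes the distance to $\partial\Omega$, taken positive in $\Omega$ and negative outside $\overline\Omega$. By Gilbarg–Trudinger, Lemma 14.16, in a neighborhood of $\partial\Omega$ the function $d$ is $C^2$ with bounded second derivatives and $|\nabla d|=1$.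

*Example.* For $\Omega=B(0,R)$, $d(y)=R-|y|$, and $D^2d=-|y|^{-1}(I-yy^T/|y|^2)$ for $y\neq0$.

**Definition ($\mathcal H_k$-map).** Let $k\ge2$. A map $P:\mathbb R^n\to\mathbb R^n$ is an $\mathcal H_k$-map if its components are harmonic homogeneous polynomials of degree $k$ and $J_P(x)\ne0$ for all $x\ne0$.

*Example.* In the plane, $z\mapsto z^k$ is an $\mathcal H_k$-map: $J=k^2|z|^{2k-2}$. On $\mathbb R^3$, the map $P(x,y,z)=(yz,zx,xy)$ is harmonic and homogeneous of degree 2, but $J_P=2xyz$ vanishes on the coordinate planes, so it is not an $\mathcal H_2$-map.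

For homogeneous $P$ of degree $k$ we constantly use Euler's identity $\nabla P(x)\,x=kP(x)$.

## 2. Are quasiconformal harmonic maps onto $C^2$ domains bi-Lipschitz?

A quasiconformal mapping of the unit ball onto a bounded domain with $C^2$ boundary which satisfies $|\Delta u|\le a|\nabla u|^2+b$, with finite constants $a,b$, is Lipschitz continuous. In particular this covers every q.c. harmonic mapping (take $a=b=0$). We take this as known. In the plane, every q.c. harmonic mapping of the disk onto a bounded $C^2$ domain is even bi-Lipschitz. In David Kalaj, "A priori estimate of gradient of a solution to certain differential inequality and quasiconformal mappings", arXiv:0712.3580 (2007), the following is stated as an open problem.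

> Let $n>2$. Is every q.c. harmonic mapping of $B^n$ onto a bounded domain $\Omega\subset\mathbb R^n$ with $C^2$ boundary bi-Lipschitz?

Only the lower bound is at stake. The answer is: not in general, but yes for $n=3$, and yes for small $K$.

**Theorem 1.** There is $q_*$ such that for every $q\ge q_*$ and every (positive) $p$ divisible by $2^{q(q-1)/2}$ there is, with $n=pq$, an $\mathcal H_5$-map $P$ on $\mathbb R^n$. After composing with a reflection if necessary, $u=P|_{B^n}$ is a harmonic q.c. homeomorphism of $B^n$ onto a bounded domain with real-analytic boundary, and $u$ is not bi-Lipschitz, because $|u(x)-u(0)|\le C|x|^5$.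

**Theorem 2.** Let $n\ge3$ and let $u:B^n\to\Omega$ be $K$-q.c. harmonic onto a bounded $C^2$ domain.

- (a) $u$ is bi-Lipschitz iff $\nabla u\ne0$ everywhere in $B^n$.
- (b) If $\nabla u(x_0)=0$, the lowest order homogeneous part $P$ of $u(x_0+y)-u(x_0)$ is an $\mathcal H_k$-map, injective, with $k\ge3$ odd and $k^{n-1}\le K$.
- (c) Every $\mathcal H_k$-map restricted to $B^n$ is, up to a reflection, a harmonic q.c. map onto a bounded domain with real-analytic boundary which is not bi-Lipschitz.

Hence all q.c. harmonic maps of $B^n$ onto bounded $C^2$ domains are bi-Lipschitz iff $\mathbb R^n$ carries no $\mathcal H_k$-map with $k\ge2$. If $K<3^{n-1}$, $u$ is always bi-Lipschitz.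

**Theorem 3.** On $\mathbb R^3$ there is no $\mathcal H_k$-map, $k\ge2$. So for $n=3$ every q.c. harmonic map of $B^3$ onto a bounded $C^2$ domain is bi-Lipschitz.

The existence of $\mathcal H_k$-maps in the dimensions $n\ge4$ not covered by Theorem 1 is not decided here.

The plan: Theorem 2 turns the analytic question into an algebraic one (Sections 3–5). Then we solve the algebraic question negatively for $n=3$ (Section 6) and positively for certain large $n$ (Sections 7–11).

## 3. From an $\mathcal H_k$-map to a quasiconformal map: Theorem 2(c)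

First look at small cases. In the plane, $z^k$ is an $\mathcal H_k$-map but is not injective, so it produces no q.c. map. This happens to every planar candidate: a harmonic homogeneous map of degree $k$ is $Az^k+B\bar z^k$ with $A,B\in\mathbb C$, hence invariant under $z\mapsto e^{2\pi i/k}z$. The dimension enters through the topology of $\mathbb R^n\setminus 0$, which is simply connected exactly when $n\ge3$.

**Proof of Theorem 2(c).** Let $P$ be an $\mathcal H_k$-map, $n\ge3$.

**Step 1: $P$ is a homeomorphism of $\mathbb R^n$.** If $x\ne0$, then $kP(x)=\nabla P(x)x\ne0$ because $\nabla P(x)$ is invertible. By compactness of the sphere and homogeneity, $c|x|^k\le|P(x)|\le C|x|^k$ with $c>0$. So $P$ maps $\mathbb R^n\setminus0$ to itself, is a local diffeomorphism there, and is proper: the preimage of $\{\alpha\le|y|\le\beta\}$ lies in $\{(\alpha/C)^{1/k}\le|x|\le(\beta/c)^{1/k}\}$. A proper local diffeomorphism between connected manifolds is a finite covering. As $\mathbb R^n\setminus0$ is connected and simply connected, the covering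 has one sheet. Thus $P$ is a diffeomorphism of $\mathbb R^n\setminus0$, real-analytic with real-analytic inverse, and with $P(0)=0$ and $|P(x)|\ge c|x|^k$ it is a homeomorphism of $\mathbb R^n$.

**Step 2: $P$ is q.c. up to a reflection.** $J_P$ has no zeros on the connected set $\mathbb R^n\setminus0$, so it has constant sign. Composing with a reflection of the target, which keeps the components harmonic, we may assume $J_P>0$ there. The function $|\nabla P|^n/J_P$ is continuous on $\mathbb R^n\setminus0$ and homogeneous of degree $n(k-1)-n(k-1)=0$, hence bounded. So (1) holds with some $K$.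

**Step 3: the image and the failure of the lower bound.** $\Omega=P(B^n)$ is bounded. Since $P$ is a homeomorphism of $\mathbb R^n$, $\partial\Omega=P(S^{n-1})$, and since $P$ is a real-analytic diffeomorphism near $S^{n-1}$, this is a real-analytic hypersurface with $\Omega$ on one side. Finally $|P(x)-P(0)|\le C|x|^k$ with $k\ge2$, so $P|_{B^n}$ is not bi-Lipschitz. $\square$

Even degrees are excluded at once: $P(-x)=P(x)$ contradicts injectivity. So the lowest degree to think about is $3$.

## 4. Blowing up at a critical point: Theorem 2(b)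

Suppose $\nabla u(x_0)=0$. We zoom in at $x_0$; the leading homogeneous part should inherit quasiconformality.

**Step 1: the blow-up limit.** The aim is to see $P$ as a limit of rescaled copies of $u$. Expand $u(x_0+y)-u(x_0)=\sum_{m\ge k}P_m(y)$ with $P=P_k\not\equiv0$. Such a $k$ exists because $u$ is analytic and nonconstant, and $k\ge2$ because $\nabla u(x_0)=0$. The components of $P$ are harmonic. The maps
$$u_t(y)=t^{-k}\big(u(x_0+ty)-u(x_0)\big)=P(y)+\sum_{m>k}t^{m-k}P_m(y)$$
converge to $P$ locally uniformly with derivatives as $t\to0$. Condition (1) is invariant under this scaling, so it passes to the limit: $|\nabla P|^n\le KJ_P$ everywhere.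

**Step 2: $P$ is injective.** Väisälä's definition of quasiconformality controls $J$ from both sides. Besides $|\nabla u_t|^n\le KJ_{u_t}$ one needs $J_{u_t}\le K'\sigma_{\min}(\nabla u_t)^n$. Write $J=\prod\sigma_i$ for the singular values $\sigma_1\le\dots\le\sigma_n$ of an invertible matrix. From $J\le\sigma_1\sigma_n^{n-1}$ we get $J^n\le\sigma_1^n(\sigma_n^n)^{n-1}\le\sigma_1^nK^{n-1}J^{n-1}$, i.e. $J\le K^{n-1}\sigma_1^n$. If the matrix is zero the inequality is trivial. So on each fixed ball about $0$, and for small $t$, the $u_t$ are $K^{n-1}$-q.c. in Väisälä's sense.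

By Väisälä, *Lectures on n-dimensional quasiconformal mappings*, Thm 21.1, the pointwise limit of such maps on a domain is a homeomorphism onto a domain, or constant, or takes exactly two values. On a ball about $0$, $P$ is nonconstant (it is homogeneous and not zero), and being continuous on a connected set it cannot take exactly two values. So it is injective on every ball, hence on $\mathbb R^n$.

**Step 3: $P$ is an $\mathcal H_k$-map with $k$ odd.** If $\nabla P(x)=0$ for some $x\ne0$, Euler's identity gives $P(x)=0=P(0)$, against injectivity. So $\nabla P(x)\ne0$ and $J_P(x)\ge|\nabla P(x)|^n/K>0$ for $x\ne0$. As $P(-x)=(-1)^kP(x)$, injectivity forces $k$ odd, so $k\ge3$.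

**Step 4: $k^{n-1}\le K$.** The idea is to compare the radial stretch, which is $k$, with the mean stretch of the sphere, which is $1$. Let $\varphi=P/|P|:S^{n-1}\to S^{n-1}$. It is onto, since by Step 1 of Section 3 $P$ maps $\mathbb R^n\setminus0$ onto itself, and points on one ray from $0$ have images on one ray. It is injective: $\varphi(x)=\varphi(y)$ means $P(x)=cP(y)=P(c^{1/k}y)$ with some $c>0$, so $x=c^{1/k}y$, and $|x|=|y|=1$ gives $x=y$.

Now compute $J_P$ at $x\in S^{n-1}$ in a positively oriented orthonormal basis $x,\tau_1,\dots,\tau_{n-1}$. We have $\nabla P\,x=kP=k|P|\varphi$ and $\nabla P\,\tau_i=|P|\,d\varphi(\tau_i)+(\partial_{\tau_i}|P|)\varphi$. The multiples of $\varphi$ in the last $n-1$ columns do not change the determinant, so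
$$J_P=k|P|^n\det\big(\varphi,d\varphi(\tau_1),\dots,d\varphi(\tau_{n-1})\big)=k|P|^nJ_\varphi ,$$
where $J_\varphi$ is the Jacobian of $\varphi$ as a map of the oriented sphere. In particular $J_\varphi>0$. Also $|\nabla P|\ge|\nabla P\,x|=k|P|$. Inserting both into $|\nabla P|^n\le KJ_P$,
$$k^n|P|^n\le Kk|P|^nJ_\varphi,\qquad\text{i.e. } J_\varphi\ge k^{n-1}/K .$$
Since $\varphi$ is a smooth bijection with $J_\varphi>0$, $\int_{S^{n-1}}J_\varphi=|S^{n-1}|$. Integrating gives $k^{n-1}\le K$. $\square$

The map $\rho_k$ of Section 1 has dilatation exactly $k^{n-1}$, so the inequality says that a blow-up of degree $k$ has dilatation at least that of $\rho_k$.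

## 5. No critical points implies a uniform lower bound: Theorem 2(a)

One direction is immediate: if $|u(x)-u(y)|\ge L^{-1}|x-y|$, then $|\nabla u(x)v|\ge L^{-1}|v|$, so $\nabla u(x)\ne0$.

For the converse let $\nabla u\ne0$ in $B^n$. On compact subsets $|\nabla u|$ is bounded below; the danger is at $\partial B^n$. Let $L$ be a Lipschitz constant of $u$ (Section 2). Then $u$ extends continuously to $\overline{B^n}$, and the extension maps $\partial B^n$ into $\partial\Omega$: if $x_i\to\xi\in\partial B^n$ and $u(x_i)\to y\in\Omega$, then $x_i\to u^{-1}(y)\in B^n$, which is impossible.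

The natural attempt is to apply Hopf's boundary lemma to $g=d\circ u$, which is positive and vanishes on $\partial B^n$. When $\Omega$ is a ball this works as it stands: since $\Delta u_i=0$,
$$\Delta g=\sum_{i,j}d_{ij}(u)\,\nabla u_i\cdot\nabla u_j , \tag{4}$$
and $D^2d\le0$, so $g$ is superharmonic near $\partial B^n$. For a general $C^2$ domain the right side of (4) has no sign; it is only bounded by $C|\nabla u|^2$, and a superharmonicity argument stops there. What rescues it is quasiconformality: by (2), $|\nabla u|$ is controlled by $|\nabla g|$, so the bad term becomes a *first-order* term in $g$, which the maximum principle tolerates.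

**Step 1: $d(u(x))\ge c(1-|x|)$ near $\partial B^n$.** Since $d(u(x))\le L(1-|x|)$ (compare $u(x)$ with $u(x/|x|)\in\partial\Omega$), there is $r_0\in[\frac12,1)$ such that for $r_0\le|x|<1$ the point $u(x)$ lies where $d$ is $C^2$ with bounded second derivatives and $|\nabla d|=1$. There $g=d\circ u$ is $C^2$ and positive, and by (4)
$$|\Delta g|\le C|\nabla u|^2\le CL|\nabla u|,\qquad |\nabla g|=|(\nabla u)^T\nabla d(u)|\ge\sigma_{\min}(\nabla u)\ge|\nabla u|/K .$$
So $\Delta g\le M|\nabla g|$ with $M=CLK$. As barrier take $w(x)=e^{-\alpha|x|^2}-e^{-\alpha}$. Then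
$$\Delta w-M|\nabla w|=(4\alpha^2|x|^2-2n\alpha-2M\alpha|x|)e^{-\alpha|x|^2},$$
and for $\frac12\le|x|\le1$ the bracket is at least $\alpha(\alpha-2n-2M)$, which is positive once $\alpha>2n+2M$. Fix such an $\alpha$. Choose $\epsilon>0$ with $g\ge\epsilon w$ on $|x|=r_0$, where $g$ has a positive minimum. Both $g$ and $w$ extend continuously by $0$ to $|x|=1$. If $g-\epsilon w$ were negative somewhere in $r_0<|x|<1$, it would have a negative minimum at an interior point. There $\nabla g=\epsilon\nabla w$ and
$$\Delta g\ge\epsilon\Delta w>M|\epsilon\nabla w|=M|\nabla g| ,$$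
a contradiction. So $g\ge\epsilon w$, and since $-\frac{d}{dr}e^{-\alpha r^2}=2\alpha re^{-\alpha r^2}\ge2\alpha r_0e^{-\alpha}$ on $[r_0,1]$, we get $g\ge c(1-|x|)$ with $c=2\epsilon\alpha r_0e^{-\alpha}$. In summary,
$$c(1-|x|)\le d(u(x))\le L(1-|x|)\qquad(r_0\le|x|<1). \tag{5}$$

**Step 2: $|\nabla u|\ge c'>0$ near $\partial B^n$.** The bound (5) concerns values; we turn it into a bound on the derivative by blowing up at the boundary. Suppose the claim fails: there are $x_i$ with $r_i=1-|x_i|\to0$ and $\nabla u(x_i)\to0$. Fix a unit vector $\nu$ and rotations $R_i$ with $x_i=(1-r_i)R_i\nu$. Let $\zeta_i\in\partial\Omega$ be a point nearest to $u(x_i)$, $e_i=\nabla d(\zeta_i)$, and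
$$u_i(y)=\frac{u\big(R_i((1-r_i)\nu+r_iy)\big)-\zeta_i}{r_i}.$$
The map $u_i$ is harmonic and $L$-Lipschitz, and $|u_i(0)|=d(u(x_i))/r_i\le L$. From
$$1-|(1-r_i)\nu+r_iy|^2=2r_i(1-y\cdot\nu)+O(r_i^2)\quad(y\text{ bounded})$$
we see that the domains of the $u_i$ exhaust $\mathbb H=\{y\cdot\nu<1\}$ and that
$$\frac{1-|(1-r_i)\nu+r_iy|}{r_i}\to1-y\cdot\nu .$$
On a subsequence $e_i\to e$, $|e|=1$, and (by Arzelà–Ascoli) $u_i\to U$ locally uniformly with derivatives in $\mathbb H$, with $U$ harmonic. Taylor's formula gives $|d(\zeta_i+z)-e_i\cdot z|\le C|z|^2$ for small $z$. With $z=r_iu_i(y)$,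
$$\frac{d\big(u(R_i((1-r_i)\nu+r_iy))\big)}{r_i}=e_i\cdot u_i(y)+O(r_i|u_i(y)|^2)\ \longrightarrow\ V(y):=U(y)\cdot e .$$
By (5), $c(1-y\cdot\nu)\le V(y)\le L(1-y\cdot\nu)$ in $\mathbb H$. So $V$ is harmonic and vanishes continuously on $\partial\mathbb H$; its odd reflection is an entire harmonic function of linear growth, hence affine. Vanishing on $\partial\mathbb H$, it is $V=\beta(1-y\cdot\nu)$, and $\beta\ge c$. Therefore $|\nabla U(0)|\ge|\nabla V(0)|=\beta\ge c$. But $|\nabla u_i(0)|=|\nabla u(x_i)R_i|=|\nabla u(x_i)|\to0$, while $\nabla u_i(0)\to\nabla U(0)$. This is a contradiction.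

**Step 3: $u^{-1}$ is Lipschitz.** By Step 2 near the boundary, and by continuity and $\nabla u\ne0$ on the remaining compact ball, $|\nabla u|\ge c_2>0$ on $B^n$. Then $J_u\ge|\nabla u|^n/K>0$, so $u^{-1}$ is $C^1$, and by (2) $|\nabla(u^{-1})|=1/\sigma_{\min}(\nabla u)\le K/c_2$ at corresponding points. To pass from the derivative to differences we join points inside $\Omega$ by short curves: *there is $C_\Omega$ such that any $y,y'\in\Omega$ are joined in $\Omega$ by a curve of length at most $C_\Omega|y-y'|$.*

To see this, note that each $\zeta\in\partial\Omega$ has a neighborhood $U$ that a bi-Lipschitz map (the shear that flattens the graph of $\partial\Omega$) takes to a ball, with $\Omega\cap U$ going to a half-ball. Half-balls are convex, so points of $\Omega\cap U$ are joined in $\Omega\cap U$ by curves of length at most a constant times their distance. Points of $\Omega$ have balls in $\Omega$ as such neighborhoods. Cover $\overline\Omega$ by finitely many of these sets, and let $\lambda$ be a Lebesgue number of the cover.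 Points with $|y-y'|<\lambda$ lie in a common set of the cover. Also, picking a point of $\Omega$ in each of the finitely many sets and joining these points by polygons in the connected set $\Omega$, we find $D$ such that any two points of $\Omega$ are joined by a curve of length at most $D$; if $|y-y'|\ge\lambda$, then $D\le(D/\lambda)|y-y'|$.

Hence $|u^{-1}(y)-u^{-1}(y')|\le(K/c_2)C_\Omega|y-y'|$. This proves (a). $\square$

**The remaining claims of Theorem 2.** If $\mathbb R^n$ carries no $\mathcal H_k$-map with $k\geq 2$, then by (b) no $u$ has a critical point, and by (a) every $u$ is bi-Lipschitz. If it carries one, (c) gives a $u$ that is not bi-Lipschitz. If $K<3^{n-1}$, a critical point would give $3^{n-1}\le k^{n-1}\le K$; so there is none, and (a) applies. $\square$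

## 6. Dimension three: every harmonic polynomial would be a combination of three

**Proof of Theorem 3.** Let $P$ be an $\mathcal H_k$-map on $\mathbb R^3$, $k\ge2$. The plan is to show that *every* homogeneous harmonic polynomial $f$ of degree $k$ is a linear combination of $P_1,P_2,P_3$. There are too many such $f$ for that.

**Step 1: change variables by $P$.** By Section 3, $P$ is a bijection of $\mathbb R^3$ and a real-analytic diffeomorphism of $\mathbb R^3\setminus0$. Put $h=f\circ P^{-1}$ on $\mathbb R^3\setminus0$. It is real-analytic, and since $P^{-1}(ty)=t^{1/k}P^{-1}(y)$ for $t>0$, it is homogeneous of degree $1$. From $f=h\circ P$,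
$$0=\Delta f=\sum_{i,j}h_{ij}(P)\,\nabla P_i\cdot\nabla P_j+\sum_ih_i(P)\,\Delta P_i ,$$
and the last sum vanishes. So
$$\sum_{i,j}A_{ij}(y)h_{ij}(y)=0,\qquad A=(\nabla P\,\nabla P^T)\circ P^{-1}, \tag{6}$$
where $A$ is continuous and positive definite on $\mathbb R^3\setminus0$. It remains to show that $h$ is linear.

**Step 2: reduce (6) to two variables near a maximum point.** Fix a unit vector $e$. The function $e\cdot\nabla h$ is homogeneous of degree $0$, so it attains its maximum over $\mathbb R^3\setminus0$ at some $y_0\in S^2$. Rotate the coordinates so that $y_0=(0,0,1)$; equation (6) keeps its form. Let $b=\nabla h(y_0)$ and, for $z\in\mathbb R^2$, $\psi(z)=h(z,1)-b\cdot(z,1)$. Euler's identity $h=y\cdot\nabla h$ gives $\psi(0)=h(y_0)-b\cdot y_0=0$, and clearly $\nabla\psi(0)=0$. The first two components of $\nabla h(z,1)-b$ are $\nabla\psi(z)$. By Euler, the third is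
$$h_3(z,1)-b_3=h(z,1)-z\cdot\nabla_zh(z,1)-b_3=\psi-z\cdot\nabla\psi .$$
So
$$\nabla h(z,1)-b=(\nabla\psi,\ \psi-z\cdot\nabla\psi). \tag{7}$$
Since $\nabla h$ has degree $0$, $D^2h(y)y=0$. At $y=(z,1)$ this says $h_{a3}=-\sum_cz_ch_{ac}$ and $h_{33}=\sum_{a,c}z_az_ch_{ac}$ with $a,c\in\{1,2\}$. In matrix form $D^2h=T^T(D^2\psi)T$ with the $2\times3$ matrix $T=(I_2\,|\,{-z})$. Hence (6) becomes
$$\sum_{a,c}\tilde a_{ac}(z)\psi_{ac}(z)=0,\qquad\tilde a=TAT^T , \tag{8}$$
and $\tilde a$ is continuous and positive definite because $T$ has rank $2$.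

**Step 3: $\psi\equiv0$ near $0$.** Suppose not, and let $\psi_m$, $m\ge2$, be its lowest-order homogeneous part. The left side of (8) is $\sum\tilde a_{ac}(0)\partial_{ac}\psi_m+o(|z|^{m-2})$, and the sum is homogeneous of degree $m-2$, so
$$\sum_{a,c}\tilde a_{ac}(0)\,\partial_{ac}\psi_m=0. \tag{9}$$
After the linear change $z=\tilde a(0)^{1/2}\zeta$, $\psi_m$ is a nonzero harmonic polynomial in two variables, homogeneous of degree $m$. Write $e=(e',e_3)$. By (7), maximality at $z=0$ reads
$$e'\cdot\nabla\psi+e_3(\psi-z\cdot\nabla\psi)\le0\qquad\text{for small }z. \tag{10}$$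

*Case $e'\ne0$.* The terms of order $m-1$ in (10) are $Q=e'\cdot\nabla\psi_m$; all others have order at least $m$. The polynomial $Q$ satisfies (9) as well, so after the linear change it is harmonic, homogeneous of degree $m-1\ge1$. It is not identically zero: otherwise $\psi_m$ is constant along $e'$, so $\psi_m=c\,\ell^m$ for a nonzero linear form $\ell$, and (9) becomes $c\,m(m-1)\ell^{m-2}\,\tilde a(0)\nabla\ell\cdot\nabla\ell=0$, so $c=0$. Thus $Q$ is positive somewhere, say at $z_1$. At $z=sz_1$ the left side of (10) is $s^{m-1}Q(z_1)+O(s^m)>0$ for small $s>0$, a contradiction.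

*Case $e'=0$.* Then $e_3\ne0$, and by Euler the lowest-order part of (10) is $e_3(1-m)\psi_m$. It takes positive values too, since $\psi_m$ takes both signs and $m\ne1$. Contradiction as before.

**Step 4: conclusion.** So $h(z,1)=b\cdot(z,1)$ for small $z$. By homogeneity $h$ is linear near the ray through $y_0$, and by analyticity on the connected set $\mathbb R^3\setminus0$ it is linear there. Thus $f=h\circ P=\sum b_iP_i$. As $f$ was arbitrary, $2k+1\le3$, so $k\le1$, a contradiction. The statement about q.c. harmonic maps follows from Theorem 2. $\square$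

The step that needs $n=3$ is the first case. For $n\ge4$ the polynomial $\psi_m$ has $n-1\ge3$ variables, and a nonzero harmonic polynomial such as $\zeta_2^2-\zeta_3^2$ can be constant in the direction $e'$ of $\zeta_1$; then the order $m-1$ part of (10) vanishes and gives no information.

## 7. Block maps: scalar coefficients vanish, Clifford coefficients need not

Now we look for $\mathcal H_k$-maps. Write $\mathbb R^n=(\mathbb R^p)^q\ni x=(x_1,\dots,x_q)$ and $a_l=|x_l|^2$.

The first form one would try is $P_j=f_j(a)\,x_j$ with scalar polynomials $f_j$, homogeneous of positive degree. For $p\ge2$ it can never work. Let $x_{j,1}$ be the first coordinate of $x_j$. The harmonic polynomials $f_jx_{j,1}$ (degree at least $3$) and $x_{j,1}$ (degree $1$) are orthogonal on $S^{n-1}$: $\int f_j\,x_{j,1}^2=0$. By the symmetry $x_j\mapsto-x_j$ the integral over the connected half $\{x_{j,1}>0\}$ of the sphere is also zero, so $f_j$ vanishes at some point of it. At that point $dP_j\,\xi=(df_j\,\xi)\,x_j+f_j\xi_j=(df_j\,\xi)\,x_j$ has rank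 at most $1<p$. So $J_P=0$ there.

The obstruction is that each scalar coefficient must vanish somewhere. The way around it is to use several coefficients at once, multiplied by matrices that cannot cancel each other. The model is $(f\sigma_x+g\sigma_z)^2=(f^2+g^2)I$ for
$$\sigma_z=\mathrm{diag}(1,-1),\qquad\sigma_x=\begin{pmatrix}0&1\\1&0\end{pmatrix},\qquad\sigma_x\sigma_z=-\sigma_z\sigma_x .$$
Each of $f,g$ may vanish, and the matrix is still invertible unless both vanish together.

**The matrices.** Let $q\ge3$, $N=q(q-1)/2$ and let $p$ be a positive multiple of $2^N$. On $(\mathbb R^2)^{\otimes N}$ take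
$$\gamma_i=\sigma_z\otimes\cdots\otimes\sigma_z\otimes\sigma_x\otimes1\otimes\cdots\otimes1\qquad(\sigma_x\text{ in position }i).$$
Each is symmetric with square $I$. For $i<j$ the factors of $\gamma_i,\gamma_j$ commute in every position except position $i$, where $\sigma_x$ meets $\sigma_z$; so $\gamma_i\gamma_j=-\gamma_j\gamma_i$. Direct sums of copies give such $\gamma_1,\dots,\gamma_N$ on $\mathbb R^p$. Index them by the $N$ pairs $e=\{l,m\}$, $l\ne m$, in $\{1,\dots,q\}$.

**The coefficients.** Put
$$\delta=\tfrac2{p+2},\qquad1-\delta=\tfrac p{p+2},\qquad\tau=\tfrac p{p+4},\qquad0<1-\tau=\tfrac4{p+4}\le2\delta ,$$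
$$g_{lm}=2a_la_m-(1-\delta)(a_l^2+a_m^2),\qquad\tilde g_{jm}=2a_ja_m-\tau a_j^2-a_m^2 ,$$
and
$$f^{(j)}_{\{l,m\}}=g_{lm}\ (l,m\ne j),\qquad f^{(j)}_{\{j,m\}}=\tilde g_{jm},\qquad P_j(x)=B_jx_j,\quad B_j=\sum_ef^{(j)}_e(a)\gamma_e. \tag{11}$$

**$P$ is harmonic, homogeneous of degree $5$.** The constants are chosen for this. By (3), in $\mathbb R^p$: $\Delta|x|^2=2p$, $\Delta|x|^4=4(p+2)|x|^2$, $\Delta(|x|^2x)=2(p+2)x$, $\Delta(|x|^4x)=4(p+4)|x|^2x$. Hence
$$\Delta g_{lm}=4p(a_l+a_m)-\tfrac p{p+2}\,4(p+2)(a_l+a_m)=0 ,$$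
and for $l,m\ne j$ the product $g_{lm}x_j$ is harmonic, since the factors depend on different variables. Also
$$\Delta(\tilde g_{jm}x_j)=\big[4(p+2)a_m+4pa_j-4(p+4)\tau a_j-4(p+2)a_m\big]x_j=0 .$$
The $\gamma_e$ are constant matrices, so every $P_j$ is harmonic.

Because $B_j$ is symmetric and the cross terms in $B_j^2$ cancel,
$$B_j^2=D_jI,\qquad D_j=\sum_e(f_e^{(j)})^2,\qquad|P_j|^2=a_jD_j. \tag{12}$$

*Why $q\ge3$.* With $q=2$ there is one pair, and $B_1=\tilde g_{12}\gamma_1$ vanishes at a positive root $a_1/a_2=\rho$ of $\tau\rho^2-2\rho+1=0$ (the discriminant $4-4\tau$ is positive); there $dP_1$ has rank at most $1$, as in the scalar case. With $q\ge3$ there are several coefficients, and we must show they have no common zero.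

## 8. A criterion for a nonvanishing Jacobian

Let $G=\sum_{l<m}g_{lm}^2$. Both $D_j$ and $G$ are homogeneous of degree $4$ in $a$. If all $D_j$ were equal to $G$, we would have $|P_j|^2=a_jG(a)$; a tangent vector killed by $dP$ would change all $a_j$ at the same logarithmic rate, and then by homogeneity not at all. The next lemma shows that this survives when the $D_j$ are merely close to $G$ in a logarithmic sense.

For a $C^1$ function $F(a)$ put $|F|_*=\sum_la_l|\partial_{a_l}F|$. For example, $|a_1a_2|_*=2a_1a_2$. On $[0,\infty)^q$ we have $|F+F'|_*\le|F|_*+|F'|_*$, $|FF'|_*\le|F||F'|_*+|F'||F|_*$, and $|\log F|_*=|F|_*/F$ if $F>0$.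

**Lemma 4.** Suppose that on $[0,\infty)^q\setminus0$: $G>0$, and $D_j>0$, $|\log(D_j/G)|_*<1$ for all $j$. Then $J_P(x)\ne0$ for $x\ne0$.

*Proof.* Let $x\ne0$ and $dP(x)\xi=0$. We show $\xi=0$.

**Step 1: equations for the change of $a$.** Let $I=\{l:x_l\ne0\}\ne\emptyset$, $\dot a_l=2x_l\cdot\xi_l$, and $v_l=\dot a_l/a_l$ for $l\in I$. For $l\notin I$, $\dot a_l=0$. For $j\in I$ the derivative of $|P_j|^2=a_jD_j(a)$ along $\xi$ is $2P_j\cdot dP_j\,\xi=0$. Dividing by $a_jD_j$,
$$v_j+\sum_{l\in I}a_l\,\partial_l\log D_j\;v_l=0\qquad(j\in I).$$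
Put $E_{jl}=a_l\partial_l\log(D_j/G)$ for $j,l\in I$ and $w=\sum_{l\in I}a_l\,\partial_l\log G\;v_l$. Then
$$(\mathrm{Id}+E)v=-w\mathbf 1\qquad\text{on }\mathbb R^I.$$

**Step 2: $v=0$.** The rows of $E$ have absolute sums less than $1$, so $\mathrm{Id}+E$ is invertible. As $D_j/G$ is homogeneous of degree $0$, Euler's identity gives $E\mathbf 1=0$ (the terms with $l\notin I$ vanish because $a_l=0$). So $(\mathrm{Id}+E)\mathbf 1=\mathbf 1$, and therefore $v=-w\mathbf 1$. Insert this in the definition of $w$, using $\sum_la_l\partial_l\log G=4$: $w=-4w$. So $w=0$ and $v=0$.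

**Step 3: $\xi=0$.** All $\dot a_l$ vanish, so $B_j$, a function of $a$, does not change, and $0=dP_j\,\xi=B_j\xi_j$ for *all* $j$. Since $B_j^2=D_jI$ with $D_j>0$, every $\xi_j=0$. $\square$

So the task is to prove the hypotheses of Lemma 4 when $q$ is large. Roughly: $D_j$ differs from $G$ only in the $q-1$ pairs containing $j$, out of $q(q-1)/2$, and there by the small quantity $\tilde g_{jm}-g_{jm}$. The difficulty is that $G$ itself is small when all $a_l$ are nearly equal, so every estimate must be made relative to $G$.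

## 9. The coefficients have no common zero: $G$ is comparable to $H$

For $l\ne m$ let (indices suppressed)
$$s=a_l^2+a_m^2,\qquad t=|a_l-a_m|,\qquad h=t^2+\delta s .$$
Since $t^2=s-2a_la_m$, we have $g=-t^2+\delta s$. Hence
$$|g|\le h,\qquad t\le\sqrt h,\qquad\sqrt{\delta s}\le\sqrt h,\qquad a_l+a_m\le\sqrt{2s}. \tag{13}$$
Let $H=\sum_{l<m}h_{lm}^2$; $H>0$ if $a\ne0$. From now on assume $\delta\le\frac1{36}$.

The function $g$ vanishes exactly when $t^2=\delta s$, i.e. at one particular relative gap. Three numbers cannot all have this same gap pairwise, and this is what the next lemma quantifies. As a check, take $a=(1,0,0)$: $g_{12}=g_{13}=-(1-\delta)$, $g_{23}=0$, while $h_{12}=h_{13}=1+\delta$, $h_{23}=0$. For $a=(1,1,1)$: all $g=h=2\delta$.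

**Lemma 5.** $G\ge c_1H$ with $c_1=1/2400$.

*Proof.* **Step 1: one triple.** Take three of the numbers $a_l$, ordered $\alpha\ge\beta\ge\gamma\ge0$, with $\alpha>0$ (zero triples are trivial). Let $\kappa=\frac1{20}$, $T=\alpha-\gamma$, $s=\alpha^2+\gamma^2\le2\alpha^2$, $h=T^2+\delta s$. We claim that one of the three $|g|$'s is at least $\kappa h$. Suppose not. From $|{-T^2}+\delta s|<\kappa(T^2+\delta s)$,
$$T^2\le\tfrac{1+\kappa}{1-\kappa}\delta s\le1.106\,\delta s,\qquad h\le\tfrac2{1-\kappa}\delta s\le2.106\,\delta s .$$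
So $T^2\le2.212\,\delta\alpha^2<\alpha^2/16$, because $2.212/36<0.0615<1/16$; hence $\gamma\ge\frac34\alpha$. One of the pairs $(\alpha,\beta)$, $(\beta,\gamma)$ has gap $t'\le T/2$. Its $s'$ satisfies $s'\ge s$ in the first case and $s'\ge2\gamma^2\ge\frac98\alpha^2\ge\frac9{16}s$ in the second. As $t'^2\le T^2/4\le0.277\,\delta s$, its $g'$ satisfies
$$g'=-t'^2+\delta s'\ge\delta s\big(\tfrac9{16}-0.277\big)>0.28\,\delta s>0.106\,\delta s\ge\kappa h ,$$
a contradiction.

**Step 2: sum over triples.** We have $h_{\beta\gamma}\le T^2+\delta s=h$ and $h_{\alpha\beta}\le T^2+2\delta\alpha^2\le T^2+2\delta s\le2h$. So in each triple $\sum h_{\rm pairs}^2\le h^2+h^2+4h^2=6h^2$, and by Step 1 $\sum g_{\rm pairs}^2\ge\kappa^2h^2\ge\frac{\kappa^2}6\sum h_{\rm pairs}^2$. Sum over all triples; each pair is counted $q-2\ge1$ times. Hence $G\ge\frac{\kappa^2}6H=\frac1{2400}H$. $\square$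

## 10. Each $D_j$ is logarithmically close to $G$

**Step 1: the difference of coefficients.** Let $r_{jm}=\tilde g_{jm}-g_{jm}=(1-\delta-\tau)a_j^2-\delta a_m^2$. Since $1-\delta-\tau=\frac4{p+4}-\frac2{p+2}=\frac{2p}{(p+4)(p+2)}=\delta\tau$,
$$r_{jm}=\delta(\tau a_j^2-a_m^2). \tag{14}$$
Two facts that follow from (13) and $\sqrt\delta\le\frac16$ will be used repeatedly:
$$\delta s\le\sqrt\delta\sqrt{sh}\le\tfrac16\sqrt{sh},\qquad\delta\sqrt{sh}\le\sqrt\delta\,h. \tag{15}$$

**Step 2: bounds for a single pair.** The aim is to express everything by $s$ and $h$.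

- $\partial_lg=2(a_m-a_l)+2\delta a_l$, so $|g|_*\le2(a_l+a_m)t+2\delta s\le(2\sqrt2+\frac13)\sqrt{sh}\le5\sqrt{sh}$.
- Write $\tau a_j^2-a_m^2=(a_j^2-a_m^2)-(1-\tau)a_j^2$. With $|a_j^2-a_m^2|\le\sqrt{2s}\,t$ and $1-\tau\le2\delta$, $|r|\le\delta\sqrt{2s}\,t+2\delta^2s\le\delta(\sqrt2+\frac13)\sqrt{sh}\le2\delta\sqrt{sh}\le2\sqrt\delta\,h\le\frac12h$.
- $|r|_*=2\delta(\tau a_j^2+a_m^2)\le2\delta s\le\sqrt{sh}$.
- Hence $|\tilde g|\le|g|+|r|\le\frac32h$, $|g+\tilde g|\le3h$, and $|g+\tilde g|_*\le2|g|_*+|r|_*\le11\sqrt{sh}$.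

**Step 3: bounds for $R_j=D_j-G$.** Only the pairs containing $j$ contribute:
$$R_j=\sum_{m\ne j}(\tilde g_{jm}^2-g_{jm}^2)=\sum_{m\ne j}r_{jm}(g_{jm}+\tilde g_{jm}).$$
Let
$$F_j=\frac\delta H\sum_{m\ne j}s_{jm}h_{jm}. \tag{16}$$
This measures the share of $H$ attributable to $j$; $F_j\le1$, since $\delta s\le h$. Step 2 and the product rule give
$$|R_j|\le6\delta\sum_{m\ne j}s_{jm}^{1/2}h_{jm}^{3/2}, \tag{17}$$
$$|R_j|_*\le\sum_{m\ne j}\big(2\delta s\cdot3h+2\delta\sqrt{sh}\cdot11\sqrt{sh}\big)=28\,F_jH, \tag{18}$$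
$$|G|_*\le\sum_{l<m}2|g||g|_*\le\sum_{l<m}2h\cdot5\sqrt{sh}\le10\,\delta^{-1/2}H, \tag{19}$$
where the last step uses $\sqrt s\le\delta^{-1/2}\sqrt h$.

**Step 4: $D_j>0$, and the logarithmic derivative.** We use (17) twice. First, $\delta s^{1/2}h^{3/2}\le\sqrt\delta\,h^2$ by (15), so $|R_j|\le6\sqrt\delta H\le\frac{6\sqrt\delta}{c_1}G$ by Lemma 5. If $\sqrt\delta\le c_1/12$, this is at most $\frac12G$, so $D_j\ge\frac12G>0$ for $a\ne0$. Second, by Cauchy–Schwarz,
$$|R_j|\le6\delta\Big(\sum_{m\ne j}s_{jm}h_{jm}\Big)^{1/2}\Big(\sum_{m\ne j}h_{jm}^2\Big)^{1/2}\le6\delta\,(F_jH/\delta)^{1/2}H^{1/2}=6\sqrt\delta\,F_j^{1/2}H .$$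
The factor $\sqrt\delta$ here cancels the $\delta^{-1/2}$ in (19). Since $\log(D_j/G)=\log(1+R_j/G)$ and $1+R_j/G\ge\frac12$,
$$|\log(D_j/G)|_*=\frac{|R_j/G|_*}{1+R_j/G}\le2\Big(\frac{|R_j|_*}G+\frac{|R_j||G|_*}{G^2}\Big)\le2\Big(\frac{28F_j}{c_1}+\frac{60F_j^{1/2}}{c_1^2}\Big).$$
With $F_j\le1$ and $c_1\le1$ we conclude: if $\delta\le\frac1{36}$ and $\sqrt\delta\le c_1/12$, then
$$|\log(D_j/G)|_*\le176\,c_1^{-2}\sqrt{F_j}\qquad\text{on }[0,\infty)^q\setminus0. \tag{20}$$

So it remains to make $F_j$ small, uniformly in $a$. This is where many blocks are needed.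

## 11. No block carries much of $H$ when $q$ is large

**Lemma 6.** Let $0<\eta<1$ and $q-1\ge32/\eta$. Then $F_j^2\le\max\{2\eta+\frac2{q-1},\,66\delta^2\}$.

*Proof.* By Cauchy–Schwarz and $\sum_{m\ne j}h_{jm}^2\le H$,
$$F_j^2\le\frac{\delta^2}{H^2}\sum_{m\ne j}s_{jm}^2\sum_{m\ne j}h_{jm}^2\le\frac{\delta^2}H\sum_{m\ne j}s_{jm}^2 .$$
With $Q=\sum_la_l^4$ and $s_{jm}^2\le2a_j^4+2a_m^4$,
$$\sum_{m\ne j}s_{jm}^2\le2(q-1)a_j^4+2Q .$$
There are two ways to bound $H$ from below, according to whether $a_j$ is dominant.

*Case $a_j^4\le\eta Q$.* Use $h\ge\delta s$ and $s_{lm}^2\ge a_l^4+a_m^4$: $H\ge\delta^2\sum_{l<m}s_{lm}^2\ge\delta^2(q-1)Q$. So $F_j^2\le\frac{2(q-1)\eta Q+2Q}{(q-1)Q}=2\eta+\frac2{q-1}$.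

*Case $a_j^4>\eta Q$.* An index $m\ne j$ with $a_m>a_j/2$ has $a_m^4>\eta Q/16$, so there are fewer than $16/\eta\le(q-1)/2$ of them. The remaining indices, at least $(q-1)/2$ in number, have $t_{jm}\ge a_j/2$ and $h_{jm}\ge t_{jm}^2\ge a_j^2/4$. So
$$H\ge\frac{q-1}2\cdot\frac{a_j^4}{16}=\frac{q-1}{32}a_j^4 ,$$
while $\sum_{m\ne j}s_{jm}^2\le a_j^4\big(2(q-1)+\frac2\eta\big)\le\big(2+\frac1{16}\big)(q-1)a_j^4$, because $\frac2\eta\le\frac{q-1}{16}$. Hence $F_j^2\le\delta^2\cdot32\cdot\frac{33}{16}=66\delta^2$. $\square$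

**Proof of Theorem 1.** We choose the constants so that (20) is less than $1$. Let
$$F_*=(c_1^2/176)^2,\qquad\eta=F_*^2/8,\qquad\delta_0=\min\Big(\tfrac1{36},\big(\tfrac{c_1}{12}\big)^2,\tfrac{F_*}{\sqrt{264}}\Big).$$
Suppose $q-1\ge\max(32/\eta,\,8/F_*^2)$ and $\delta\le\delta_0$. Then $2\eta+\frac2{q-1}\le\frac{F_*^2}4+\frac{F_*^2}4=\frac{F_*^2}2$ and $66\delta^2\le\frac{66}{264}F_*^2=\frac{F_*^2}4$. By Lemma 6, $F_j^2\le F_*^2/2$, so $F_j<F_*$, and (20) gives $|\log(D_j/G)|_*\le176c_1^{-2}\sqrt{F_j}<1$. Also $G\ge c_1H>0$ and $D_j\ge\frac12G>0$ on $[0,\infty)^q\setminus0$.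

Since $p$ is a positive multiple of $2^{q(q-1)/2}$,
$$\delta=\frac2{p+2}<2^{1-q(q-1)/2} ,$$
and $F_*$, $\eta$, $\delta_0$ are absolute constants. So there is an absolute $q_*$ such that all conditions hold for every $q\ge q_*$ and every such $p$. By Lemma 4, $J_P(x)\ne0$ for $x\ne0$, so the harmonic map $P$ of (11), homogeneous of degree $5$, is an $\mathcal H_5$-map on $\mathbb R^{pq}$. By Theorem 2(c), after a reflection if necessary, $u=P|_{B^n}$ is a harmonic q.c. homeomorphism onto a bounded domain with real-analytic boundary; and $|u(x)-u(0)|\le C|x|^5$, so it is not bi-Lipschitz. $\square$
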